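# Quotient-closed and submodule-closed subcategories have the same size distribution

## 1. Algebras isomorphic to their opposite

Let $k$ be a field, $A\neq 0$ a finite-dimensional $k$-algebra, and $\operatorname{mod}A$ its category of finitely generated modules. Fix a set $\operatorname{ind}A$ of representatives of the isomorphism classes of indecomposable modules. For a subcategory $\mathcal C$ let $\operatorname{ind}\mathcal C$ be the set of members of $\operatorname{ind}A$ that lie in $\mathcal C$.

**Definition 1.1.** An additive subcategory of $\operatorname{mod}A$ is *quotient-closed* if it is closed under factor modules, and *submodule-closed* if it is closed under submodules. Its *size* is $|\operatorname{ind}\mathcal C|$. Write $\mathcal L^i_{\mathrm{quot}}(A)$ and $\mathcal L^i_{\mathrm{sub}}(A)$ for the sets of quotient-closed and of submodule-closed subcategories of size $i$. If $A$ is representation-finite, that is, $\operatorname{ind}A$ is finite, put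
$$R_{\mathrm{quot}}(A;q)=\sum_{i=0}^{|\operatorname{ind}A|}|\mathcal L^i_{\mathrm{quot}}(A)|\,q^i,\qquad R_{\mathrm{sub}}(A;q)=\sum_{i=0}^{|\operatorname{ind}A|}|\mathcal L^i_{\mathrm{sub}}(A)|\,q^i .$$

A direct summand is both a submodule and a factor module, so subcategories of either kind are closed under summands and are determined by a subset $C\subseteq\operatorname{ind}A$. We say that $C$ itself is quotient-closed or submodule-closed, and we write $\operatorname{add}C$ for the finite direct sums of members of $C$.

In plain words: some sets of indecomposables are stable under taking quotients, some under taking submodules. Are there equally many of each size? That $R_{\mathrm{quot}}(A;q)=R_{\mathrm{sub}}(A;q)$ for every representation-finite $A$ is conjectured in Haruhisa Enomoto, "An equidistribution conjecture for quotient-closed and submodule-closed subcategories", arXiv:2608.18024 (2026). We prove it. One case is immediate.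

**Proposition 1.2.** If $A$ is representation-finite and $A\cong A^{op}$, then $R_{\mathrm{quot}}(A;q)=R_{\mathrm{sub}}(A;q)$.

*Proof.* The duality $\operatorname{Hom}_k(-,k):\operatorname{mod}A\to\operatorname{mod}A^{op}$ turns submodules into factor modules and preserves indecomposability. It therefore gives a size-preserving bijection from quotient-closed subcategories of $\operatorname{mod}A$ to submodule-closed subcategories of $\operatorname{mod}A^{op}$. An isomorphism $A\cong A^{op}$ identifies $\operatorname{mod}A^{op}$ with $\operatorname{mod}A$. $\square$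

For $A=k[x]/(x^n)$ the indecomposables are $M_j=k[x]/(x^j)$, $1\le j\le n$. Both the submodules and the quotients of $M_j$ are the $M_i$ with $i\le j$ (and $0$), and any subquotient of a direct sum of copies of $M_1,\dots,M_j$ is killed by $x^j$. So the closed sets of either kind are $\{M_1,\dots,M_i\}$, $0\le i\le n$, and both polynomials are $1+q+\dots+q^n$.

What changes in general? The proof always gives $R_{\mathrm{quot}}(A;q)=R_{\mathrm{sub}}(A^{op};q)$. So we must show $R_{\mathrm{sub}}(A;q)=R_{\mathrm{sub}}(A^{op};q)$, and without an isomorphism $A\cong A^{op}$ there is no equivalence relating the two module categories. Here is what we shall prove. Let $\tau$ be the Auslander–Reiten (AR) translate, a bijection from the non-projective members of $\operatorname{ind}A$ to the non-injective ones. A *$\tau$-orbit* is an orbit of this partial bijection: a finite chain, or a cycle, which we then call *periodic*.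

**Theorem 1.3.** Let $A$ be a representation-finite finite-dimensional algebra over a field. Then $R_{\mathrm{quot}}(A;q)=R_{\mathrm{sub}}(A;q)$. More precisely, for every $i$ and every set $\mathcal O$ of $\tau$-orbits, the number of quotient-closed $C$ with $|C|=i$ such that $\mathcal O$ is exactly the set of $\tau$-orbits contained in $C$ equals the number of submodule-closed $C$ with the same properties. These numbers depend only on the valued AR translation quiver of $A$.

(The valued AR translation quiver has the elements of $\operatorname{ind}A$ as vertices, its arrows with the pairs of numbers $(c,c')$ of Section 5, and $\tau$.)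

From now on $A$ is representation-finite, $V=\operatorname{ind}A$, $N=|V|\ge1$, and for $C\subseteq V$ we put $D=V\setminus C$.

## 2. The quiver $1\to2\leftarrow3$ by hand

Let $A$ be the path algebra whose modules are the representations of $1\to2\leftarrow3$. The opposite quiver has one source and two sinks, so $A\not\cong A^{op}$. There are six indecomposables:
$$P_2=(0\to k\leftarrow0),\ P_1=(k\to k\leftarrow0),\ P_3=(0\to k\leftarrow k),\ I_2=(k\to k\leftarrow k),\ S_1=(k\to0\leftarrow0),\ S_3=(0\to0\leftarrow k),$$
with all maps $k\to k$ the identity.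

*Submodules.* All six have simple socle. If $X$ has simple socle and embeds in a direct sum, some component of the embedding is nonzero on the socle, hence injective; so $X$ embeds in one summand. The proper embeddings between the six are $P_2\subset P_1,P_3\subset I_2$. So $C$ is submodule-closed iff $C\cap\{P_2,P_1,P_3,I_2\}$ is an order ideal of this diamond, with $S_1,S_3$ free. Hence
$$R_{\mathrm{sub}}=(1+q+2q^2+q^3+q^4)(1+q)^2=1+3q+5q^2+6q^3+5q^4+3q^5+q^6 .$$

*Quotients.* Modules with simple top are quotients of a direct sum only if they are quotients of one summand. This gives $P_1\in C\Rightarrow S_1\in C$, $P_3\in C\Rightarrow S_3\in C$, $I_2\in C\Rightarrow S_1,S_3\in C$, and $P_2$ is free. The module $I_2$ has exactly the two maximal submodules $P_1$ and $P_3$. A sum of images in $I_2$ is $I_2$ iff one image is $I_2$, or both $P_1$ and $P_3$ occur as images; and the only indecomposables mapping onto $I_2,P_1,P_3$ are these modules themselves. So the last condition is: $P_1,P_3\in C\Rightarrow I_2\in C$. Sorting by $C\cap\{P_1,P_3,I_2\}$, the sets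 without $P_2$ are counted by
$$(1+q)^2+2q^2(1+q)+q^3+2q^4+q^5=1+2q+3q^2+3q^3+2q^4+q^5,$$
and multiplication by $1+q$ gives $1+3q+5q^2+6q^3+5q^4+3q^5+q^6$ again.

A sensible person first looks for an isomorphism or anti-isomorphism of lattices. This already fails here. The submodule conditions all have the form "$X\in C\Rightarrow Y\in C$", so meets and joins are intersections and unions, and the lattice is distributive. In the quotient lattice let $a=\{P_1,S_1\}$, $b=\{P_3,S_3\}$, $c=\{I_2,S_1,S_3\}$. Then $a\vee b=\{P_1,P_3,I_2,S_1,S_3\}$, so $c\wedge(a\vee b)=c$, whereas $(c\wedge a)\vee(c\wedge b)=\{S_1,S_3\}$. This lattice is not distributive. Distributivity is preserved by isomorphisms and anti-isomorphisms, so there are none. Only sizes can match.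

The polynomial gives a hint: $1+3q+5q^2+6q^3+5q^4+3q^5+q^6=(1+q)(1+q+q^2)(1+q+q^2+q^3)$ is the length generating function of the symmetric group on four letters, which is the Weyl group of type $A_3$.

## 3. Leftmost and rightmost subwords of a finite word

Let $(W,S)$ be a Coxeter system with length $\ell$. For $t\in S$ we write $wt>w$ if $\ell(wt)>\ell(w)$; otherwise $wt<w$. The *exchange condition* says: if $wt<w$, then $wt$ arises from any given reduced expression of $w$ by deleting one letter (similarly on the left). *Bruhat order*: $u\le w$ iff some, equivalently every, reduced expression of $w$ has a subexpression that is a reduced expression of $u$. The *lifting property* (Björner–Brenti, Prop. 2.2.7), in its right-handed form: if $u<w$, $wt<w$ and $ut>u$, then $u\le wt$. All reduced expressions of $w$ involve the same letters, which form the support $\operatorname{supp}w$.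

For $t\in S$ let $f_t(w)=\min(w,wt)$ and $f^L_t(w)=\min(w,tw)$ be the shorter elements. For example, if $s\ne t$, then $f_t(st)=s$ and $f_t(s)=s$. For a word $(q_i)$ in $S$ let $W(Q_{[a,b]})$ be the set of products of arbitrary subwords of $q_aq_{a+1}\cdots q_b$.

**Lemma 3.1.** (a) $f_t$ and $f_t^L$ preserve Bruhat order. (b) Let $\Lambda_{[a,m]}=f^L_{q_m}\cdots f^L_{q_a}$, with $f^L_{q_a}$ applied first. If $u\in W(Q_{[a,m]})$, then $\Lambda_{[a,m]}(uv)\le v$ for all $v\in W$. (c) If $y\in W(Q_{[n+1,b]})$, then $f_{q_{n+1}}\cdots f_{q_b}(vy)\le v$ for all $v\in W$.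

*Proof.* (a) Let $u\le w$. If $wt>w$, then $f_t(u)\le u\le w=f_t(w)$. If $wt<w$, put $u_0=f_t(u)\le w$. Then $u_0t>u_0$, so $u_0\neq w$, and the lifting property gives $u_0\le wt=f_t(w)$. The left version follows by inversion.

(b) For $a=m+1$ there is nothing to show. Write $u=q_a^{\epsilon}u'$ with $\epsilon\in\{0,1\}$ and $u'\in W(Q_{[a+1,m]})$. One of $uv,\,q_auv$ equals $u'v$, so $f^L_{q_a}(uv)\le u'v$. By (a) and induction, $\Lambda_{[a,m]}(uv)\le\Lambda_{[a+1,m]}(u'v)\le v$. (c) is the mirror image: write $y=y'q_b^\epsilon$. $\square$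

For $D\subseteq[1,n]$ let $w_{[a,b]}$ be the product of the $q_i$, $i\in D\cap[a,b]$, in increasing order. Let $\mathcal R_{fin}$ be the set of $D$ with $w_{[1,x-1]}q_x>w_{[1,x-1]}$ for all $x\in[1,n]$, and $\mathcal L_{fin}$ the set of $D$ with $q_xw_{[x+1,n]}>w_{[x+1,n]}$ for all $x\in[1,n]$. Note that $x$ runs over *all* positions, used or skipped: a skipped letter must be one that would have lengthened the word.

**Proposition 3.2.** For a finite word $q_1\cdots q_n$, the map $D\mapsto w_{[1,n]}$ is a bijection from $\mathcal R_{fin}$ to $W(Q_{[1,n]})$, and also from $\mathcal L_{fin}$ to $W(Q_{[1,n]})$. In both cases $|D|=\ell(w_{[1,n]})$ and $\{q_i:i\in D\}=\operatorname{supp}w_{[1,n]}$.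

*Proof.* Let $D\in\mathcal R_{fin}$. The word of $D$ is reduced, which gives the last sentence. Moreover $w_{[1,x-1]}=f_{q_x}(w_{[1,x]})$ for all $x$: if $x\in D$, then $w_{[1,x]}=w_{[1,x-1]}q_x$ is longer; if $x\notin D$, then $w_{[1,x]}=w_{[1,x-1]}$, and $f_{q_x}$ fixes it. So the product determines all $w_{[1,x]}$, and $x\in D$ iff $w_{[1,x]}\ne w_{[1,x-1]}$. This is injectivity. For surjectivity take $w\in W(Q_{[1,n]})$ and put $w_n=w$, $w_{x-1}=f_{q_x}(w_x)$. By Lemma 3.1(c) with $v=1$, $w_0\le1$, so $w_0=1$. Let $D=\{x:w_{x-1}\neq w_x\}$. Then $w_{[1,x]}=w_x$, and $w_{x-1}q_x>w_{x-1}$ by definition of $f_{q_x}$; so $D\in\mathcal R_{fin}$. The statement for $\mathcal L_{fin}$ is the mirror image. $\square$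

So the sets in $\mathcal R_{fin}$ are the greedy subwords read from the right, those in $\mathcal L_{fin}$ the greedy ones read from the left, and we match two of them when they have the same product. In the example of Section 2 the AR quiver has arrows $P_2\to P_1,P_3\to I_2\to S_3,S_1$, and $\tau I_2=P_2$, $\tau S_3=P_1$, $\tau S_1=P_3$. Call the $\tau$-orbits $b=\{P_2,I_2\}$, $a=\{P_1,S_3\}$, $c=\{P_3,S_1\}$. Reading the quiver from left to right gives the word $b\,a\,c\,b\,a\,c$ in type $A_3$ with middle node $b$, a reduced word of the longest element. All $24$ elements are products of subwords, so $\mathcal R_{fin}$ and $\mathcal L_{fin}$ both have $1,3,5,6,5,3,1$ members of sizes $0,\dots,6$. Theorem 6.4 will say that $D\in\mathcal R_{fin}$ iff $C=V\setminus D$ is submodule-closed. A test: $C=\{P_1\}$ is not submodule-closed. Here $D=\{P_2,P_3,I_2,S_3,S_1\}$ has word $bcbac=cbcac=cba$, which is not reduced. So $D\notin\mathcal R_{fin}$, as it should be.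

This suggests a plan: translate both closure conditions into conditions on subwords, then match subwords with equal products. The plan stops working when the AR quiver has cycles. Then one must unroll it, the word becomes bi-infinite and periodic, and *there is no product to compare*. Cutting the word to $[a,b]$ does not help directly, because the greedy subword depends on the cut. Take the periodic word $\cdots s\,s\,t\,t\,s\,s\,t\,t\cdots$ with $st$ of infinite order, $q_1=q_2=s$, $q_3=q_4=t$, and take the positions $\equiv1,3$ modulo $4$. The product over $[1,b]$ is alternating. Greedy from the right, the letter $s$ at $4j+1$ is moved to $4j+2$, unless $b=4j+1$, when it stays. The remedy will be to let $b\to\infty$ first. One must then show that the result stabilizes, that no letter is pushed away to infinity, and that the original set can be recovered although no total product exists.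

## 4. Weyl groups with infinitely many simple reflections

Let $(a_{ij})_{i,j\in S}$ be a generalized Cartan matrix, $S$ possibly infinite, $Q=\bigoplus_{i\in S}\mathbb Z\alpha_i$, $s_i\alpha_j=\alpha_j-a_{ij}\alpha_i$, and let $W\subseteq\operatorname{Aut}Q$ be generated by the $s_i$. *Real roots* are the elements $w\alpha_i$. We use the following facts.

1. Every real root is positive or negative (all coefficients $\ge0$, or all $\le0$).
2. $(W,\{s_i\})$ is a Coxeter system; the order of $s_is_j$ depends only on $a_{ij}a_{ji}$.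
3. $\ell(ws_i)>\ell(w)\iff w\alpha_i>0$.
4. The only negative real root made positive by $s_i$ is $-\alpha_i$; equivalently, if a real root $\beta>0$ has $s_i\beta<0$, then $\beta=\alpha_i$.

For finite $S$ these are in Kac, *Infinite dimensional Lie algebras*, Ch. 3; the action on $Q$ is faithful, since $w\ne1$ makes some $\alpha_i$ negative by fact 3. Now let $S$ be infinite. For finite $I\subseteq I'\subseteq S$, the subgroup of the Weyl group of $I'$ generated by $I$ is a standard parabolic subgroup. It is a Coxeter group with the same relations as the Weyl group of $I$, so restriction from $Q_{I'}$ to $Q_I$ identifies the two, with the same lengths and Bruhat order. Consequently an element of $\langle s_i:i\in I\rangle\subseteq W$ that is trivial on $Q_I$ is trivial on every $Q_{I'}$, hence on $Q$. So $W=\bigcup_{I\text{ finite}}W_I$ with compatible lengths and orders, and the four facts hold for $W$, since each of them involves only finitely many indices.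

**Fact 4.1.** If $i_1\cdots i_r$ is reduced with product $w$, then $\{\beta>0\text{ real}:w^{-1}\beta<0\}=\{s_{i_1}\cdots s_{i_{j-1}}\alpha_{i_j}:1\le j\le r\}$. In particular this set is finite.

*Proof.* "$\subseteq$": let $j$ be the first index with $s_{i_j}\cdots s_{i_1}\beta<0$. Then $s_{i_{j-1}}\cdots s_{i_1}\beta$ is positive and made negative by $s_{i_j}$, so it is $\alpha_{i_j}$. "$\supseteq$": $\beta_j=s_{i_1}\cdots s_{i_{j-1}}\alpha_{i_j}$ is positive since the word is reduced, and $w^{-1}\beta_j=s_{i_r}\cdots s_{i_j}\alpha_{i_j}=-s_{i_r}\cdots s_{i_{j+1}}\alpha_{i_j}<0$ since the reversed word is reduced. $\square$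

For $I\subseteq S$, $W_I$ is the standard parabolic subgroup and $\Phi_I$ its set of real roots. We often write $i$ for $s_i$. Recall that a coset $eW_I$ has a unique element of minimal length; if $e$ is minimal, then $\ell(ev)=\ell(e)+\ell(v)$ for $v\in W_I$, and $e\alpha_j>0$ for $j\in I$. The same holds for left-right reflected cosets.

## 5. Almost split maps, their bimodules and a twist

Let $J$ be the radical of $\operatorname{mod}A$. By Harada–Sai, $J^n=0$ for $n\gg0$. For $X,Y\in V$ put
$$\Delta_X=\operatorname{End}X/\operatorname{rad},\quad d_X=\dim_k\Delta_X,\quad B(X,Y)=J(X,Y)/J^2(X,Y);$$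
$B(X,Y)$ is a $\Delta_Y$-$\Delta_X$-bimodule. Let $p_X=(p_i):\theta X=\bigoplus_iE_i\to X$ be minimal right almost split, $E_i\in V$. If $X=P$ is projective, this is the inclusion $\operatorname{rad}P\to P$. If $X$ is non-projective, let $m_X=(m_i):\tau X\to\theta X$ be the kernel of $p_X$; it is minimal left almost split, and $0\to\tau X\to\theta X\to X\to0$ is the AR sequence. For $Y\in V$ let $Y\to\theta^-Y$ be minimal left almost split; for non-injective $Y$ we take $\theta^-Y=\theta(\tau^-Y)$ with the map $m_{\tau^-Y}$. We write $p_i,m_i$ also for the classes in $B$.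

**Bases.** *The $p_i$ with $E_i=E$ form a right $\Delta_E$-basis of $B(E,X)$; the components $Y\to E$ of $Y\to\theta^-Y$ form a left $\Delta_E$-basis of $B(Y,E)$.* Radical maps into $X$ factor through $p=p_X$, and $p$ is radical; so $J(E,X)=p\operatorname{Hom}(E,\theta X)$ and $J^2(E,X)=pJ(E,\theta X)$. If $f:E\to\theta X$ has $pf=0$, then $f\in J$: otherwise $f$ is a split monomorphism and $p$ vanishes on a nonzero summand, contrary to minimality. So $f\mapsto pf$ induces an isomorphism $\operatorname{Hom}(E,\theta X)/J\cong B(E,X)$, and the left side is free over $\Delta_E$ on the inclusions of the summands $E_i=E$. The second claim is dual.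

Let $c_{E,X}=\dim B(E,X)_{\Delta_E}$ be the multiplicity of $E$ in $\theta X$, and $c'_{E,X}=\dim{}_{\Delta_X}B(E,X)$ the multiplicity of $X$ in $\theta^-E$. Counting $k$-dimensions, and using $\theta^-(\tau X)=\theta X$,
$$c_{E,X}\,d_E=c'_{E,X}\,d_X,\qquad c'_{\tau X,E}=c_{E,X}.\tag{5.1}$$

**Lemma 5.1 (twist).** For non-projective $X$ put $\gamma_X=\sum_ip_i\otimes m_i\in\bigoplus_EB(E,X)\otimes_{\Delta_E}B(\tau X,E)$. For each $a\in\Delta_X$ there is a unique $a'\in\Delta_{\tau X}$ with $a\gamma_X=\gamma_Xa'$, and this equation holds in each component $E$ separately. The map $a\mapsto a'$ is bijective, and $d_{\tau X}=d_X$.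

*Proof.* Lift $a$ to $\tilde a\in\operatorname{End}X$. The map $\tilde ap_X$ is radical, so $\tilde ap_X=p_Xb$ for some $b=(b_{ij})$, $b_{ij}:E_j\to E_i$. As $p_Xbm_X=\tilde ap_Xm_X=0$, we have $bm_X=m_X\tilde a'$ for some $\tilde a'$. If $E_i\neq E_j$, then $b_{ij}$ is radical. So modulo $J^2$
$$ap_j=\sum_{i:E_i=E_j}p_i\bar b_{ij},\qquad\sum_{j:E_j=E_i}\bar b_{ij}m_j=m_ia'.$$
Hence $\sum_jap_j\otimes m_j=\sum_{i,j}p_i\otimes\bar b_{ij}m_j=\sum_ip_i\otimes m_ia'$, and only indices with $E_i=E_j$ interact, so this holds for each isomorphism type $E$.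

Uniqueness: if $\gamma_Xa'=\gamma_Xa''$, then $m_i(a'-a'')=0$ for all $i$ because the $p_i$ are right bases. Since $\theta X\ne0$ and $m_i\neq0$ in $B$, $a'=a''$. Injectivity: if $a\gamma_X=0$, then $ap_i=0$ because the $m_i$ are left bases, so $a=0$; and $a\mapsto a'$ is $k$-linear by uniqueness. Surjectivity: given $\tilde a'\in\operatorname{End}\tau X$, the map $m_X\tilde a'$ is radical, so $m_X\tilde a'=bm_X$ for some $b$; then $p_Xbm_X=0$, so $p_Xb=\tilde ap_X$ for some $\tilde a$ because $p_X$ is the cokernel of $m_X$, and the same computation applies. $\square$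

If all $\Delta$'s equal $k$, the twist is the identity. We need it because $k$ is arbitrary.

**Lemma 5.2.** $C$ is submodule-closed iff for every $X\in D$ some map $X\to I$ with $I$ indecomposable injective does not factor through $\operatorname{add}C$.

*Proof.* Let $C$ be submodule-closed and $X\in D$. If all such maps factored, the injective hull would factor as $X\to c\to I(X)$ with $c\in\operatorname{add}C$; then $X\to c$ is mono and $X\in C$, a contradiction. Conversely, if $C$ is not submodule-closed, some $X\in D$ is a summand of a submodule of some $c\in\operatorname{add}C$. Every map from $X$ to an injective $I$ extends along $X\hookrightarrow c$, so it factors through $\operatorname{add}C$. $\square$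

## 6. The unrolled quiver and its periodic word

**Definition 6.1.** Let $\hat V=V\times\mathbb Z$; $x=(X,t)$ has *time* $t$. Put $\tau(X,t)=(\tau X,t-2)$, with an arrow $(X,t)\to(Y,t+1)$ iff $B(X,Y)\neq0$. All data $c,c',d,\Delta,B,\theta,\theta^-,\gamma$ transfer, for instance $\theta(X,t)=\bigoplus(E_i,t-1)$. The $\tau$-orbits in $\hat V$ are called *letters*; $S$ is the set of letters and $o(x)$ the letter of $x$.

Since $\tau$ lowers time by $2$, the times of the elements of one letter are consecutive numbers of one parity, each occurring once. In particular elements of equal time have distinct letters.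

**Example 6.2.** For $A=k[x]/(x^2)$ let $\Sigma$ be the simple module and $P=A$. The AR sequence is $0\to\Sigma\to P\to\Sigma\to0$, so $\tau\Sigma=\Sigma$, $\theta\Sigma=P$, and $\theta P=\operatorname{rad}P=\Sigma$. In $\hat V$ we have arrows $(\Sigma,t)\to(P,t+1)\to(\Sigma,t+2)$. The letters are $s_0=\{(\Sigma,t):t\text{ even}\}$, $s_1=\{(\Sigma,t):t\text{ odd}\}$, and $p_t=\{(P,t)\}$ for each $t$. So $S$ is infinite.

**Lemma 6.3.** Let $u\to v$ in $\hat V$, $o=o(u)$, $o'=o(v)$. Times in $o$ and $o'$ have opposite parity, so $o\ne o'$. Let $x\in o$, $y\in o'$. If $\mathrm{time}(y)=\mathrm{time}(x)+1$, then $x\to y$ and $(c_{x,y},c'_{x,y})=(c_{u,v},c'_{u,v})$. If $\mathrm{time}(x)=\mathrm{time}(y)+1$, then $y\to x$ and $(c_{y,x},c'_{y,x})=(c'_{u,v},c_{u,v})$.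

*Proof.* The parity claim is clear. Let $g\to h$ be any arrow. If $\tau^-g$ exists, (5.1) gives $c_{h,\tau^-g}=c'_{g,h}$, and, with $d_{\tau^-g}=d_g$, $c'_{h,\tau^-g}d_g=c_{h,\tau^-g}d_h=c'_{g,h}d_h=c_{g,h}d_g$. So $h\to\tau^-g$ with $(c,c')$ interchanged. If $\tau h$ exists, $c'_{\tau h,g}=c_{g,h}$ and $c_{\tau h,g}d_h=c'_{\tau h,g}d_g=c_{g,h}d_g=c'_{g,h}d_h$. So $\tau h\to g$ with $(c,c')$ interchanged.

Now let $g\to h$ have one element in each of the two letters, at times $n,n+1$, and let another pair with one element from each letter have consecutive times $n',n'+1$. If $n'>n$, the letter of $g$ has an element at a time $>n$, hence $\ge n+2$ by parity, hence one at $n+2$, namely $\tau^-g$; the linked pair moves forward to $h\to\tau^-g$. If $n'<n$, the letter of $h$ has an element at a time $<n+1$, hence at $n-1$, namely $\tau h$; the pair moves back to $\tau h\to g$. Iterate until the times are $n',n'+1$; the elements of the two letters at these times are unique. Each move swaps the roles of the letters and interchanges $(c,c')$. $\square$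

If there is an arrow $u\to v$ with $u\in o$, $v\in o'$, call $o,o'$ *adjacent* and put
$$a_{oo'}=-c_{u,v},\qquad a_{o'o}=-c'_{u,v};$$
this is well defined by Lemma 6.3. Put $a_{oo}=2$ and all other entries $0$. By (5.1), $a_{oo'}d_o=a_{o'o}d_{o'}$, since $d$ is constant on letters; so this is a symmetrizable generalized Cartan matrix. Let $W$ be its Weyl group, and write $\alpha_x=\alpha_{o(x)}$, $s_x=s_{o(x)}$. Then
$$s_y\alpha_x=\alpha_x+c_{y,x}\alpha_y\quad\text{if }y\to x.\tag{6.1}$$

Fix a total order on $V$ and order $\hat V$ by time, then by this order. Identify $\hat V=\mathbb Z$ as ordered sets so that $(X,t)\mapsto(X,t+1)$ is $i\mapsto i+N$. Arrows increase positions. Let $q_i\in S$ be the letter of position $i$. The time shift induces a bijection $\sigma$ of $S$ preserving the Cartan matrix, with $q_{i+N}=\sigma(q_i)$. For $D\subseteq V$ put $\hat D=D\times\mathbb Z$, and let $w_{[a,b]}$ be the product of the $q_i$, $i\in\hat D\cap[a,b]$, in increasing order ($=1$ if $b=a-1$).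

**Theorem 6.4.** (R) $C$ is submodule-closed iff $w_{[a,x-1]}q_x>w_{[a,x-1]}$ for all positions $a\le x$. (L) $C$ is quotient-closed iff $q_xw_{[x+1,b]}>w_{[x+1,b]}$ for all positions $x\le b$.

In Example 6.2, $s_0$ is adjacent to the $p_t$ with $t$ odd, $s_1$ to those with $t$ even, all these entries are $-1$, and the other pairs commute. With $\Sigma$ before $P$ the word is $\cdots s_0\,p_0\,s_1\,p_1\,s_0\,p_2\,s_1\,p_3\cdots$. For $D=\{P\}$ the used letters are distinct and commute, and each new letter lengthens, so (R) holds; indeed $C=\{\Sigma\}$ is submodule-closed. For $D=\{\Sigma\}$ the word $s_0s_1s_0$ is not reduced, so (R) fails; indeed $C=\{P\}$ is not submodule-closed. In Section 2 the unrolled quiver is a disjoint union of copies of the AR quiver with mutually commuting sets of letters, and (R) becomes the condition defining $\mathcal R_{fin}$ for $bacbac$, up to interchanging neighboring positions with commuting letters.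

**Reduction of (L) to (R).** Apply (R) to $A^{op}$ via $\operatorname{Hom}_k(-,k)$. We keep $V$; arrows and $\tau$ are reversed, and $(X,t)$ becomes $(X,-t)$, so the letters are the same sets. We have $B^{op}(Y,X)=B(X,Y)$ with sides interchanged, so $c^{op}_{Y,X}=c'_{X,Y}$ and $c'^{op}_{Y,X}=c_{X,Y}$. For an arrow $u\to v$ as above this gives $a^{op}_{o'o}=-c^{op}_{v,u}=-c'_{u,v}=a_{o'o}$ and likewise $a^{op}_{oo'}=a_{oo'}$. Use the reversed total order. The products for $A^{op}$ are the inverses $w_{[x+1,b]}^{-1}$, so (R) for $A^{op}$ reads $w_{[x+1,b]}^{-1}q_x>w_{[x+1,b]}^{-1}$, which is (L) after inversion. Submodule-closed for $A^{op}$ means quotient-closed for $A$. It remains to prove (R); this takes Sections 7 to 10.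

## 7. Mesh categories of finite pieces

By Lemma 5.2, closure under submodules is about nonzero maps in $\operatorname{mod}A/[C]$, where $[C]$ is the ideal of maps factoring through $\operatorname{add}C$. We replace this quotient by a combinatorial model with generators the bimodules $B$ and relations the meshes, truncated to $\hat D$.

**Definition 7.1.** For finite $F\subset\hat V$ let $T^F$ be the tensor category on $F$ of the bimodules $B(x,y)$ over the $\Delta_x$: $T^F(x,y)$ is the direct sum, over paths $x=y_0\to\dots\to y_n=y$ in $F$, of $B(y_{n-1},y_n)\otimes\cdots\otimes B(y_0,y_1)$, and $T^F(x,x)=\Delta_x$. For $x,\tau x\in F$ let $\gamma^F_x$ be the part of $\gamma_x$ with middle terms in $F$. The *mesh category* $\mathcal M^F$ is the quotient of $T^F$ by the ideal generated by these $\gamma^F_x$. We write $(x,y)=(x,y)_F=\mathcal M^F(x,y)$.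

For Example 6.2 and $F=\{(\Sigma,0),(P,1),(\Sigma,2)\}$ the mesh relation says that the composite $(\Sigma,0)\to(P,1)\to(\Sigma,2)$ is $0$. For $F=\{(\Sigma,0),(\Sigma,2)\}$ there are no arrows.

The space $(x,y)$ is finite-dimensional and lives in degree $\mathrm{time}(y)-\mathrm{time}(x)$; $(x,x)=\Delta_x$; $(x,y)=0$ if $y<x$; and in degree one $(x,y)=B(x,y)$, since relations have degree two. Let $\theta_Fx$, $\theta_F^-x$ be the parts of $\theta x,\theta^-x$ with terms in $F$; the subscript is dropped when clear. By Lemma 5.1, $a\gamma^F_x=\gamma^F_xa'$.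

**Lemma 7.2.** Let $u\ne x$, respectively $w\neq y$, be in $F$. The following sequences are exact:
$$(u,\tau x)\xrightarrow{m}(u,\theta_Fx)\xrightarrow{p}(u,x)\to0\quad(\text{first term }0\text{ if }\tau x\notin F),\tag{i}$$
$$(\tau^-y,w)\xrightarrow{\circ p}(\theta_F^-y,w)\xrightarrow{\circ m}(y,w)\to0\quad(\text{first term }0\text{ if }\tau^-y\notin F).\tag{ii}$$

*Proof.* (i) As the $p_i$ are right bases, splitting off the last step of a path gives $T^F(u,x)=\bigoplus_ip_i\otimes T^F(u,E_i)$. The ideal at $(u,x)$ is spanned by elements $b\gamma^F_yc$ with $b$ homogeneous. Those with $\deg b\ge1$ lie in $\bigoplus p_i\otimes(\text{ideal at }(u,E_i))$, and every element of that space is in the ideal. If $\deg b=0$, then $y=x$ and $b\gamma^F_xc=\gamma^F_xb'c=\sum p_i\otimes m_ib'c$ by the twist. So $(u,x)=\bigoplus_i(u,E_i)\big/\{(m_ic)_i:c\in(u,\tau x)\}$.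

(ii) As the components $m_i:y\to E_i$ are left bases, $T^F(y,w)=\bigoplus_iT^F(E_i,w)\otimes m_i$. The ideal is spanned by $b\gamma_u^Fc$ with $c$ homogeneous. Those with $\deg c\ge1$ span $\bigoplus(\text{ideal at }(E_i,w))\otimes m_i$. If $\deg c=0$, then $u=\tau^-y\in F$, and by bijectivity of the twist $c=a'$ for some $a\in\Delta_u$, so $b\gamma^F_uc=ba\gamma_u^F=\sum bap_i\otimes m_i$. $\square$

**Lemma 7.3 (convexity).** If $F\subseteq F'$ and every element of $F'$ lying on a path in $F'$ between two elements of $F$ is in $F$, then $(x,y)_F=(x,y)_{F'}$ for $x,y\in F$. In particular this holds if $F=F'\cap(\text{interval})$.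

*Proof.* Clearly $T^F(x,y)=T^{F'}(x,y)$. If $b\gamma^{F'}_zc\ne0$ in $T^{F'}(x,y)$ with $z,\tau z\in F'$, there are paths $x\rightsquigarrow\tau z$ and $z\rightsquigarrow y$ in $F'$, and $\theta_{F'}z\ne0$. So $z,\tau z$ and all terms of $\theta_{F'}z$ lie on paths from $x$ to $y$ and are in $F$; thus $\gamma_z^{F'}=\gamma_z^F$, and $b,c$ involve only paths in $F$. Conversely, if $z,\tau z\in F$, all terms of $\theta_{F'}z$ lie on paths $\tau z\to E\to z$, so $\gamma^F_z=\gamma^{F'}_z$. Hence the ideals agree. The last sentence holds since arrows increase positions. $\square$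

All identifications of Hom spaces below are of this last kind.

## 8. Support and positivity

Let $\Omega$ be a finite interval of $\hat V=\mathbb Z$ and $F\subseteq\Omega$.

**Definition 8.1.** A *sink* of $\Omega$ is an element $y\in\Omega$ such that $\tau^-y$ does not exist or is not in $\Omega$; we write $\tau^-y\notin\Omega$ for both. An element $x\in F$ is *supported* if there is a sink $y\in F$ of $\Omega$ with $(x,y)_F\neq0$. $F$ is *right-supported* in $\Omega$ if all $x\in F$ are supported. For $x\in\Omega$ put $r_F(x)=w_{F,<x}\,\alpha_x$, where $w_{F,<x}$ is the increasing product of the $s_y$, $y\in F$, $y<x$.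

In Example 6.2 let $\Omega$ be the positions with times $0,1,2$ and $F=\{(\Sigma,0),(\Sigma,1),(\Sigma,2)\}$. Then $(\Sigma,0)$ is not a sink and has no nonzero map to another element of $F$, so it is not supported; and $r_F(\Sigma,2)=s_0s_1\alpha_{s_0}=-\alpha_{s_0}$ is negative.

**Proposition 8.2.** $F$ is right-supported in $\Omega$ iff $r_F(x)>0$ for all $x\in\Omega$. In this case

(Str) for all $w,y\in F$ with $\tau^-y\in\Omega$, the map $(w,y)_F\to(w,\theta_F^-y)_F$ is injective.

The link between roots and Hom spaces is that both satisfy mesh recursions. For roots it is the following.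

**Lemma 8.3.** Let $x\in\Omega$ have time $t$. Then
$$r_F(x)=\sum_{y\in F,\,y\to x}c_{y,x}\,r_F(y)+\begin{cases}-r_F(\tau x)&\tau x\in F,\\ \ \ r_F(\tau x)&\tau x\in\Omega\setminus F,\\ \ \ r_0(x)&\tau x\notin\Omega,\end{cases}\tag{8.1}$$
where $r_0(x)=w_{F,\,\mathrm{time}\le t-2}\,\alpha_x$ is a positive root with $\alpha_x$-coefficient $1$.

*Proof.* Letters whose times have the same parity are non-adjacent by Lemma 6.3, and elements of equal time have distinct letters. So the $y\in F$ of time $t$ before $x$ fix $\alpha_x$. The reflections of the $y\in F$ of time $t-1$ commute; by Lemma 6.3 the letter of such a $y$ is adjacent to $o(x)$ iff $y\to x$, and they fix each other's simple roots. By (6.1) they together send $\alpha_x$ to $\alpha_x+\sum_{y\in F,y\to x}c_{y,x}\alpha_y$. For such $y$, $r_F(y)=w_{F,\,\mathrm{time}\le t-2}\,\alpha_y$. So $r_F(x)=\sum c_{y,x}r_F(y)+w_{F,\,\mathrm{time}\le t-2}\,\alpha_x$.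

Let $\tau x\in\Omega$; it has time $t-2$. The other elements of time $t-2$ fix $\alpha_x=\alpha_{\tau x}$, and $s_{\tau x}\alpha_x=-\alpha_x$. So the last term is $\mp w_{F,\,\mathrm{time}\le t-3}\,\alpha_x=\mp r_F(\tau x)$, with $-$ iff $\tau x\in F$. If $\tau x\notin\Omega$, no element of $o(x)$ in $\Omega$ precedes $x$, because $\Omega$ is an interval. The reflections in $w_{F,\,\mathrm{time}\le t-2}$ then belong to other letters and do not change the $\alpha_x$-coefficient $1$, so $r_0(x)$ is positive by fact 1 of Section 4. $\square$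

## 9. Proof that support is positivity

We prove Proposition 8.2 by induction on $|\Omega|$; the case $\Omega=\emptyset$ is trivial. Let $z=\min\Omega$, $\Omega'=\Omega\setminus\{z\}$, $F_1=F\setminus\{z\}$. The sinks of $\Omega$ in $\Omega'$ are the sinks of $\Omega'$. If $z\notin F$, everything reduces to $(F_1,\Omega')$, since $r_F(z)=\alpha_z>0$. So let $z\in F$ and write $s=s_z$, $\alpha_s=\alpha_z$.

**Step 1: passing to $F_1$.** *This step allows us to use the induction hypothesis in both directions.* By convexity $(x,y)_F=(x,y)_{F_1}$ on $F_1$, and $(x,z)=0$ for $x\in F_1$. So $F$ is right-supported in $\Omega$ iff $F_1$ is right-supported in $\Omega'$ and $z$ is supported. Also $r_F(z)=\alpha_s>0$ and $r_F(x)=s\,r_{F_1}(x)$ on $\Omega'$.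

If $r_F>0$ on $\Omega$, then $r_{F_1}>0$ on $\Omega'$. Otherwise let $x$ be the first position with $r_{F_1}(x)<0$. As $s\,r_{F_1}(x)=r_F(x)>0$, we get $r_{F_1}(x)=-\alpha_s$. The word of $F_1$ below $x$ is reduced, since $r_{F_1}(y)>0$ for $y<x$. For its product $w$ we have $w\alpha_x=-\alpha_s$, so $w^{-1}\alpha_s=-\alpha_x<0$. By Fact 4.1, $\alpha_s=r_{F_1}(y)$ for some $y\in F_1$, $y<x$. Then $r_F(y)=-\alpha_s<0$, a contradiction.

So in both directions the induction hypothesis gives: $F_1$ is right-supported in $\Omega'$, $r:=r_{F_1}>0$ on $\Omega'$, and (Str) holds for $(F_1,\Omega')$. We assume this from now on. We must show that $z$ is supported iff $r_F>0$ on $\Omega'$, and that then (Str) holds for $F$.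

**Notation.** Put $x_1=\tau^-z$; statements such as $x_1\in F_x$ include existence. For $x\in\Omega'$ put
$$F_x=\{y\in F_1:y<x\}\cup\{x\},\qquad F^x=F_x\cup\{z\};$$
here $x$ need not be in $F$. Fix $x$ until Step 7. Functors are finite-dimensional functors on $\mathcal M^{F_x}$, that is, modules over a finite-dimensional algebra whose radical is the part of positive degree; $\theta$ means $\theta_{F_x}$. By $S^u$ and $S_u$ we denote the contravariant and covariant simple functors at $u$, the tops of $(-,u)$ and $(u,-)$.

**Step 2: restricted injectivity.** *This transports (Str) from $F_1$ to $F_x$.*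
$$\text{If }y\in F_x,\ \tau^-y\in\Omega',\ \tau^-y\le x,\text{ then }(w,y)\to(w,\theta^-y)\text{ is injective for all }w\in F_x.\tag{9.1}$$
We have $y<\tau^-y\le x$. The terms of $\theta^-y$ have smaller time than $\tau^-y$, so they are $<x$; thus $\theta^-_{F_x}y=\theta^-_{F_1}y$. If $w=x$, then $(w,y)=0$. If $w<x$, all elements involved are in $F_1$ and below $x$, the Hom spaces in $\mathcal M^{F_x}$ and $\mathcal M^{F_1}$ agree, and (Str) for $F_1$ applies.

**Step 3: resolutions of simples.** *This shows that the global dimension is at most two.* If $\tau u\in F_x$, then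
$$0\to(-,\tau u)\to(-,\theta u)\to(-,u)\to S^u\to0\tag{9.2}$$
is exact: at objects other than $u$ by Lemma 7.2(i), at $u$ because $(u,\theta u)=0$, and on the left by (9.1) with $y=\tau u$. If $\tau u\notin F_x$, then $0\to(-,\theta u)\to(-,u)\to S^u\to0$ is exact by Lemma 7.2(i). So the algebra has global dimension $\le2$; for finite-dimensional algebras this is left-right symmetric.

If $u=\tau^-y\in F_x$, then
$$0\to(u,-)\to(\theta^-y,-)\to(y,-)\to S_y\to0\tag{9.3}$$
is exact. By Lemma 7.2(ii) the kernel $Z$ of $(\theta^-y,-)\to(y,-)$ is a quotient of the indecomposable projective $(u,-)$, and as a second syzygy it is projective. So $Z=0$, or the surjection $(u,-)\to Z$ splits and is an isomorphism. If $Z=0$, the elements $p_i\in(E_i,u)=B(E_i,u)$ vanish; being parts of bases, they do not exist, so $\theta u=0=\theta^-y$, and (9.1) with $w=y$ says that $\Delta_y\to0$ is injective, a contradiction. If $\tau^-y\notin F_x$, then $\operatorname{pd}S_y\le1$ by Lemma 7.2(ii).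

**Step 4: two vanishing statements.** *They say which projectives receive no second extensions.*
$$\operatorname{Ext}^2(M,(w,-))=0\ \text{ for all covariant }M,\text{ if }w\in F_x,\ \tau w\notin F_x.\tag{9.4}$$
$$\operatorname{Ext}^2(M,(-,u))=0\ \text{ for all contravariant }M,\text{ if }u\in F_x,\ \tau^-u\notin F_x.\tag{9.5}$$
By long exact sequences it suffices to take $M$ simple. For (9.4) only $S_y$ with $u=\tau^-y\in F_x$ matters, and by (9.3) and Yoneda $\operatorname{Ext}^2(S_y,(w,-))=\operatorname{coker}((w,\theta u)\to(w,u))$. By Lemma 7.2(i) this is $0$ unless $w=u$; but $\tau u=y\in F_x$, so $w\ne u$. For (9.5) only $S^w$ with $\tau w\in F_x$ matters, and $\operatorname{Ext}^2(S^w,(-,u))=\operatorname{coker}((\theta w,u)\to(\tau w,u))$. By Lemma 7.2(ii) this is $0$ unless $u=\tau w$; but then $\tau^-u=w\in F_x$.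

**Step 5: roots as dimension vectors.** *This expresses $r(u)$ through Hom dimensions.* For $w,u\in F_x$ put $\delta_w(u)=\dim(w,u)_{\Delta_w}$. Then
$$r(u)=\sum_{w\in F_x,\ \tau w\notin F_x}\delta_w(u)\,\rho_0(w),\qquad\rho_0(w)=\begin{cases}r(\tau w)&\tau w\in\Omega',\\ r_0(w)&\tau w\notin\Omega',\end{cases}\tag{9.6}$$
with $r_0$ taken for $(F_1,\Omega')$. For $w$ as in the sum, Step 3 gives, with sums over $y\in F_x$, $y\to u$:
$$\delta_w(u)=\sum_yc_{y,u}\delta_w(y)-\delta_w(\tau u)\ \text{ if }\tau u\in F_x,\qquad\delta_w(u)=\sum_yc_{y,u}\delta_w(y)+[w=u]\ \text{ if }\tau u\notin F_x;$$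
in the first case $w\neq u$ because $\tau w\notin F_x$. Since $u\le x$, these $y$ and $\tau u$ are $<x$, so they lie in $F_x$ iff they lie in $F_1$. Lemma 8.3 for $(F_1,\Omega')$ therefore reads $r(u)=\sum c_{y,u}r(y)-r(\tau u)$ if $\tau u\in F_x$, and $r(u)=\sum c_{y,u}r(y)+\rho_0(u)$ otherwise. Both sides of (9.6) satisfy the same recursion, and induction on $u$ proves (9.6).

All $\rho_0(w)$ are positive real roots. If $x_1\in F_x$, then $\tau x_1=z\notin\Omega'$ and
$$\rho_0(x_1)=r_0(x_1)=\alpha_s,\tag{9.7}$$
because the elements of $\Omega'$ of time $\le\mathrm{time}(z)$ have the time of $z$ and fix $\alpha_s$.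

**Step 6: the functors $G$ and $K$.** *They measure how adjoining $z$ could fail.* Let $G(w)=(z,w)_{F^x}$ for $w\in F_x$. Lemma 7.2(ii) in $F^x$ gives, with $v=p_{x_1}:\theta x_1=\theta^-z\to x_1$, an exact sequence of functors on $\mathcal M^{F_x}$
$$(x_1,-)\xrightarrow{\circ v}(\theta^-z,-)\to G\to0\quad(\text{first term }0\text{ if }x_1\notin F_x).\tag{9.8}$$
Let $K=K^x$ be the kernel of the first map, with $K=0$ if $x_1\notin F_x$. It is projective, since the global dimension is $\le2$. If $x_1\in F_x$, then, as $\tau x_1=z\notin F_x$, Lemma 7.2(i) shows that the radical maps into $x_1$ in $\mathcal M^{F_x}$ are exactly those factoring through $v$.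

$$\textit{If }K\neq0,\textit{ then }K\cong(x',-)\textit{ for one }x'\in F_x,\textit{ and }r(x')=\alpha_s.\tag{9.9}$$
Let $K\cong\bigoplus_i(x^{(i)},-)$, embedded in $(x_1,-)$ by $0\neq g_i\in(x_1,x^{(i)})$ with $g_iv=0$. Then $0\to K\to(x_1,-)\to(\theta^-z,-)\to G\to0$ is a projective resolution, so
$$\operatorname{Ext}^2(G,(w,-))=\operatorname{coker}\Big((w,x_1)\to\bigoplus_i(w,x^{(i)}),\ l\mapsto(g_il)_i\Big).$$
If $\tau w\notin F_x$, this vanishes by (9.4). For such $w\neq x_1$ every $l$ factors through $v$, so the map is $0$ and $\bigoplus_i(w,x^{(i)})=0$. For $w=x_1$ we get $\bigoplus_i(x_1,x^{(i)})=\{(g_ia)_i:a\in\Delta_{x_1}\}$, of right dimension $\le1$, while each summand is nonzero. So there is exactly one $i$. For $x'=x^{(i)}$ we have $\delta_{x_1}(x')=1$, the other $\delta_w(x')$ in (9.6) are $0$, and $r(x')=\rho_0(x_1)=\alpha_s$ by (9.7).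

**Step 7: negativity of $r_F$ is nonvanishing of some $K^x$.** *This translates the root side.*
$$r_F(x)<0\text{ for some }x\in\Omega'\iff K^x\ne0\text{ for some }x\in\Omega'.\tag{9.10}$$
"$\Leftarrow$": by (9.9), $r_F(x')=s\alpha_s=-\alpha_s$. "$\Rightarrow$": $s\,r(x)<0$ and $r(x)>0$ mean $r(x)=\alpha_s$. Take the first such $x$ and work in $F_x$. In (9.6) with $u=x$ the simple root $\alpha_s$ is a nonnegative combination of positive roots, so exactly one $w$ with $\tau w\notin F_x$ has $\delta_w(x)\ne0$, and $\rho_0(w)=\alpha_s$. If $\tau w\in\Omega'$, then $r(\tau w)=\alpha_s$ with $\tau w<x$, contradicting the choice of $x$. So $\rho_0(w)=r_0(w)$ has $\alpha_w$-coefficient $1$, whence $o(w)=o(z)$. Since $z<w$ and the letter has consecutive times, $\tau w$ exists and $z\le\tau w$; as $\tau w\notin\Omega'$, $\tau w=z$, that is, $w=x_1$.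

Let $S^u\subseteq(-,x)$ be a simple subfunctor. As the global dimension is $\le2$, $\operatorname{pd}S^u\le1$, because $\operatorname{Ext}^2(S^u,-)\cong\operatorname{Ext}^3((-,x)/S^u,-)=0$. If $\tau u\in F_x$, then by (9.2) $\operatorname{Ext}^2(S^u,(-,\tau u))=\operatorname{coker}((\theta u,\tau u)\to(\tau u,\tau u))=\Delta_{\tau u}\neq0$, a contradiction. So $\tau u\notin F_x$; as $\delta_u(x)\ne0$, $u=x_1$. Hence there is $0\ne g\in(x_1,x)$ annihilated by all radical maps into $x_1$. So $gv=0$ and $0\neq g\in K^x(x)$.

**Step 8: if some $K^x\neq0$, then $z$ is not supported.** *This is one half of the support side.* Let $K^x\cong(x',-)$ as in (9.9). Since $(x_1,x')\ne0$, $x_1\le x'\le x$. We claim $K^{x'}\cong(x',-)$. Let $x'<x$; then $x'\in F_1$ and $F_{x'}=F_x\cap\{y\le x'\}$. For $w\in F_{x'}$ the spaces $(x_1,w)$, $(\theta x_1,w)$ and the map $v$ are the same for $F_x$ and $F_{x'}$, since the terms of $\theta x_1$ are $<x_1\le x'$. So $K^{x'}(w)=K^x(w)\cong(x',w)$, which is nonzero only for $w=x'$. By (9.9) for $F_{x'}$, $K^{x'}\cong(x'',-)$, and $K^{x'}(x'')\neq0$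 gives $x''=x'$. Replace $x$ by $x'$. So now $K^x\cong(x,-)$ is generated by some $0\ne g\in(x_1,x)$ with $gv=0$, and $x_1\le x$.

As radical maps into $x_1$ factor through $v$, $g$ generates a subfunctor of $(-,x)$ isomorphic to $S^{x_1}$. Let $Y$ be the quotient. The resolution $0\to(-,\theta x_1)\to(-,x_1)\to S^{x_1}\to0$ gives, for $u\in F_x$,
$$G(u)=\operatorname{coker}\big((x_1,u)\to(\theta x_1,u)\big)\cong\operatorname{Ext}^1(S^{x_1},(-,u))\cong\operatorname{Ext}^2(Y,(-,u)),$$
the last because $(-,x)$ is projective. By (9.5),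
$$G(u)=0\quad\text{for all }u\in F_x\text{ with }\tau^-u\notin F_x.\tag{9.11}$$

Let $y\in F$ be a sink of $\Omega$. Then $y\neq z$, as $\tau^-z=x_1\in\Omega$. If $y<x$, then $y\in F_x$ and $\tau^-y\notin F_x$, so $(z,y)_F=G(y)=0$. It remains to show $(z,u)_F=0$ for all $u\in F$ with $u\ge x$, by induction on $u$. If $u=x$ (so $x\in F$), then $\tau^-x\notin F_x$ and $(z,x)_F=G(x)=0$. Let $u>x$. By Lemma 7.2(i), $(z,u)_F$ is a quotient of $(z,\theta_Fu)_F$; let $e\to u$, $e\in F$. If $e\ge x$, use induction. The case $e=z$ is impossible, as then $\mathrm{time}(u)<\mathrm{time}(x_1)$ and $u<x_1\le x$. If $z\ne e<x$, then $\tau^-e$, if it exists, has time $\mathrm{time}(u)+1$, so $\tau^-e>u>x$ and $\tau^-e\notin F_x$; thus $(z,e)_F=G(e)=0$. So $(z,u)_F=0$, and $z$ is not supported.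

**Step 9: if all $K^x=0$, then (Str) holds for $F$ and $z$ is supported.** *This is the other half.* Let $w,y\in F$ with $u:=\tau^-y\in\Omega$. If $w\neq z$, the claim is trivial for $y=z$, as $(w,z)=0$, and is (Str) for $F_1$ if $y\ne z$. So let $w=z$ and suppose $0\neq f\in(z,y)$ with $m_yf=0$.

Let $y=z$. Then $f\in\Delta_z$ is invertible, so the components of $m_z$, parts of bases, do not exist: $\theta^-_Fz=0$. Here $u=x_1\in\Omega'$, and the terms of $\theta_{F_{x_1}}x_1$ are those of $\theta^-_Fz$. So $K^{x_1}=(x_1,-)\neq0$, a contradiction.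

Let $y\ne z$. Then $u\in\Omega'$, and we work in $\mathcal M^{F^u}$. All Hom spaces between elements $<u$ agree with those of $\mathcal M^F$, and $\theta^-_Fy=\theta_{F_u}u$. By Lemma 7.2(ii), $f=f'm_z$ with $f'\in(\theta^-z,y)$, and $m_yf'm_z=0$. If $x_1\notin F_u$, Lemma 7.2(ii) gives $m_yf'=0$, so $f'=0$ by (9.1) for $F_u$, a contradiction. So $x_1\in F_u$, and by Lemma 7.2(ii) $m_yf'=lv$ with $l\in(x_1,\theta u)$. The mesh relation at $u$ is $p_um_y=0$, so $(p_ul)v=p_um_yf'=0$, that is, $p_ul\in K^u(u)=0$. Since $y\ne z$, $u\neq x_1$, and Lemma 7.2(i) in $F_u$ gives $l=m_yl'$ with $l'\in(x_1,y)$. Then $m_y(f'-l'v)=0$, so $f'=l'v$ by (9.1), and $f=l'vm_z=0$ by the mesh relation at $x_1$, a contradiction. So (Str) holds.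

Support: let $y$ be the last element of $F$ with $(z,y)_F\ne0$. If $\tau^-y\in\Omega$, (Str) gives $(z,e)_F\neq0$ for some term $e$ of $\theta^-_Fy$, and $e>y$, a contradiction. So $y$ is a sink, and $z$ is supported.

**Step 10: combination.** *This closes the induction.* By Steps 7, 8 and 9, $z$ is supported iff $K^x=0$ for all $x\in\Omega'$ iff $r_F>0$ on $\Omega'$, and then (Str) holds. This proves Proposition 8.2. $\square$

## 10. From mesh categories back to modules

We prove Theorem 6.4(R). Let $\mathcal U=\operatorname{mod}A/[C]$, with indecomposables $D$ and radical $J_D$, which is nilpotent. For $X,Y\in D$, a map $X\to c\to Y$ with $c\in\operatorname{add}C$ is a product of two radical maps, so $[C](X,Y)\subseteq J^2(X,Y)$. Hence $\mathcal U/J_D(X,X)=\Delta_X$ and $J_D/J_D^2(X,Y)=B(X,Y)$. Put $\mathcal M_n(W,X)=\mathcal M^{\hat D\cap\Omega}((W,0),(X,n))$ for $W,X\in D$, with $\Omega$ any interval containing both endpoints; by convexity $\Omega$ does not matter. Let $\theta_DX,\theta^-_DX$ be the parts of $\theta X$, $\theta^-X$ with summands in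 $D$, with induced maps $p,m$.

**Step 1: mesh sequences in $\mathcal U$.** *This is the module side of Lemma 7.2.* A radical map between objects of $D$ with target $X$ factors through $p_X$, hence in $\mathcal U$ through $p:\theta_DX\to X$. So
$$J_D^{n+1}(W,X)=p\,J_D^n(W,\theta_DX).\tag{10.1}$$
Moreover
$$\mathcal U(W,\tau X)\xrightarrow{m}\mathcal U(W,\theta_DX)\xrightarrow{p}\mathcal U(W,X)\quad\text{is exact in the middle,}\tag{10.2}$$
with first term replaced by $0$ if $X$ is projective or $\tau X\in C$. The composite is $0$, since $\sum_{E_i\in D}p_im_i=p_Xm_X=0$ in $\mathcal U$. Let $f:W\to\theta_DX$ be such that $pf$ factors as $W\to c\to X$ with $c\in\operatorname{add}C$. The map $c\to X$ is radical, so it factors through $p_X$. So $p_Xf=p_Xf'$ with $f'\in[C](W,\theta X)$, and $f-f'$ factors through $m_X$ (is $0$ if $X$ is projective). Read in $\mathcal U$, this is the claim; if $\tau X\in C$, then $f=0$ in $\mathcal U$.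

**Step 2: comparison maps.** *They compare the model with $\mathcal U$.* Composing lifts of elements of the $B$'s gives maps $\pi_n:\mathcal M_n(W,X)\to J_D^n/J_D^{n+1}(W,X)$, compatible with composition. Changing a lift by an element of $J_D^2$ changes a product by an element of $J_D^{n+1}$, and mesh relations go to $0$ because $\sum_{E_i\in D}p_im_i=0$ in $\mathcal U$; so $\pi_n$ is well defined. It is surjective, since $J_D^n$ is spanned by $n$-fold products of radical maps between objects of $D$.

**Lemma 10.1.** If $\mathcal M_j(W,Y)\to\mathcal M_{j+1}(W,\theta_D^-Y)$ is injective for all $j\ge0$, $W\in D$ and non-injective $Y\in D$, then all $\pi_n$ are bijective.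

*Proof.* Induction on $n$; $n=0$ is clear. Let $n\ge1$, $\zeta_0\in\mathcal M_n(W,X)$, $\pi_n(\zeta_0)=0$. By Lemma 7.2(i), $\zeta_0=p\zeta_1$ with $\zeta_1\in\mathcal M_{n-1}(W,\theta_DX)$. Lift $\pi_{n-1}(\zeta_1)$ to $\zeta\in J_D^{n-1}(W,\theta_DX)$. Then $p\zeta\in J_D^{n+1}$, so by (10.1) $p\zeta=p\zeta''$ with $\zeta''\in J_D^n$. By (10.2), $\zeta=\zeta''$, or $\zeta-\zeta''=mh$ with $\tau X\in D$ and $h\in\mathcal U(W,\tau X)$.

If $\zeta=\zeta''$, or if $n=1$ (where $mh\in J_D$), then $\zeta\in J_D^n$, so $\pi_{n-1}(\zeta_1)=0$, $\zeta_1=0$ by induction, and $\zeta_0=0$. Let $n\ge2$, $mh\ne0$, and note $mh\in J_D^{n-1}$. We claim $h\in J_D^{n-2}$. Otherwise $h\in J_D^j\setminus J_D^{j+1}$ with $0\le j<n-2$. By induction $\pi_j,\pi_{j+1}$ are bijective. The nonzero element of $\mathcal M_j(W,\tau X)$ corresponding to the class of $h$ is mapped by $m$ to the element of $\mathcal M_{j+1}(W,\theta_DX)$ corresponding to the class of $mh$ in $J_D^{j+1}/J_D^{j+2}$. That class is $0$ because $n-1\ge j+2$. This contradicts the hypothesis for $Y=\tau X$.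

Let $\bar h\in\mathcal M_{n-2}(W,\tau X)$ satisfy $\pi_{n-2}(\bar h)=$ class of $h$. Then $\pi_{n-1}(m\bar h)$ is the class of $mh=\zeta-\zeta''$, which is $\pi_{n-1}(\zeta_1)$ as $\zeta''\in J_D^n$. By induction $\zeta_1=m\bar h$, and $\zeta_0=pm\bar h=0$ by the mesh relation. $\square$

**Step 3: restating (R).** *This brings in Proposition 8.2.* For $a\le x\le b$ we have $r_{\hat D\cap[a,b]}(x)=w_{[a,x-1]}\alpha_{q_x}$. By fact 3 of Section 4 and Proposition 8.2, the condition in (R) says: *$\hat D\cap\Omega$ is right-supported in $\Omega$ for every finite interval $\Omega$.*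

**Step 4: $C$ submodule-closed implies the condition.** *We follow a nonzero map to an injective until it leaves $\Omega$.* Let $x=(X,t)\in\hat D\cap\Omega$. By Lemma 5.2 there is a nonzero map $X\to I$ in $\mathcal U$ with $I$ indecomposable injective, so $I\in D$; let it be in $J_D^n\setminus J_D^{n+1}$. As $\pi_n$ is surjective, $\mathcal M_n(X,I)\ne0$. Hence some product $b_n\cdots b_1$ along a path $x=y_0\to\dots\to y_n=(I,t+n)$ in $\hat D$ is nonzero, and so are its partial products $b_i\cdots b_1$. If all $y_i\in\Omega$, then $y_n$ is a sink supporting $x$. Otherwise let $y_i$ be the last one in $\Omega$, so $y_{i+1}>\max\Omega$. Then $\tau^-y_i$, if it exists, has larger time than $y_{i+1}$, so it is $>\max\Omega$. Thus $y_i$ is a sink, and $(x,y_i)\neq0$.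

**Step 5: the condition implies $C$ submodule-closed.** *Here (Str) is used.* (Str) for large $\Omega$ gives the hypothesis of Lemma 10.1. So $\mathcal M_j(W,X)\cong J_D^j/J_D^{j+1}(W,X)$ vanishes for all $j\ge n_0$, for some $n_0\ge1$. Let $X\in D$ and let $\Omega$ consist of all positions with times in $[0,n_0+2]$. Then $(X,0)$ is supported by a sink $(I,j)$ with $\mathcal M_j(X,I)\ne0$, so $j<n_0$. Since $j+2\le n_0+2$ and $(I,j)$ is a sink, $\tau^-I$ does not exist: $I$ is injective. Now $J_D^j/J_D^{j+1}(X,I)\neq0$ gives $\mathcal U(X,I)\neq0$, and Lemma 5.2 applies. This proves Theorem 6.4. $\square$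

## 11. The periodic letters generate a finite group

Call a letter *periodic* if it lies over a periodic $\tau$-orbit of $V$, and let $S_{per}$ be the set of periodic letters. A periodic letter has exactly one element at each time of one parity; looking at times $0$ and $1$, $|S_{per}|\le2N$. A non-periodic letter lies over a finite chain, so it has at most $N$ elements. Their times differ by at most $2(N-1)$, so any two of its positions differ by less than $2N^2$.

**Lemma 11.1.** $W_{S_{per}}$ is finite.

*Proof.* For $o\in S_{per}$ let $\phi(o)>0$ be the average of $\dim_kX$ over the $\tau$-orbit under $o$. For $x\in o$ the AR sequence gives $\dim x+\dim\tau x=\sum_{E\to x}c_{E,x}\dim E$. By Lemma 6.3 each periodic letter $o'$ adjacent to $o$ contributes exactly one $E\in o'$, with $c_{E,x}=-a_{o'o}$. Averaging over $x$ in a common period of all these orbits,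
$$\sum_{o'\in S_{per}}a_{o'o}\,\phi(o')\ge0,$$
with strict inequality if some $x\in o$ has a non-periodic $E\to x$.

Suppose that on some connected component $\mathcal T$ of $S_{per}$ equality holds throughout. Then the set of $X\in V$ under $\mathcal T$ is closed under predecessors in the AR quiver, and it contains no projective module. But each $X$ has a nonzero map from an indecomposable projective. It lies in $J^r\setminus J^{r+1}$ for some $r$, so there is a path of length $r$ in the AR quiver from this projective to $X$, a contradiction.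

So on each component the transposed Cartan matrix $M^T$ satisfies $M^T\phi\ge0$, $M^T\phi\ne0$, $\phi>0$. By Kac, Thm 4.3, it is of finite type: in the affine case $M^T\phi\ge0$ would force $M^T\phi=0$, and in the indefinite case $M^T\phi\ge0$, $\phi\ge0$ would force $\phi=0$. By Kac, Prop. 4.9, its Weyl group is finite. The Weyl group depends only on the products $a_{ij}a_{ji}$, so it is also that of the component itself. There are finitely many components. $\square$

From now on we use only the following. $W$ is the Weyl group of a generalized Cartan matrix indexed by $S$, $(q_i)_{i\in\mathbb Z}$ is a word in $S$, and: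

**(P1)** $q_{i+N}=\sigma(q_i)$ for a bijection $\sigma$ of $S$ preserving the matrix;

**(P2)** there are a finite $S_{per}\subseteq S$ with $W_{S_{per}}$ finite and a number $H$ (here $2N^2$) such that any two positions of a letter not in $S_{per}$ differ by less than $H$.

In Example 6.2, $N=2$, $\sigma$ interchanges $s_0,s_1$ and sends $p_t$ to $p_{t+1}$, $S_{per}=\{s_0,s_1\}$, and $W_{S_{per}}$ has four elements. The hypotheses are invariant under reversing the word ($q_i$ replaced by $q_{-i}$, $\sigma$ by $\sigma^{-1}$). Let $\mathcal R,\mathcal L$ be the sets of $N$-periodic subsets $\hat D\subseteq\mathbb Z$ satisfying, respectively,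
$$(R)\ \ w_{[a,x-1]}q_x>w_{[a,x-1]}\ \text{ for all }a\le x,\qquad(L)\ \ q_xw_{[x+1,b]}>w_{[x+1,b]}\ \text{ for all }x\le b.$$
Reversal interchanges (R) and (L). For $\hat D\in\mathcal L\cup\mathcal R$ all words $w_{[a,b]}$ are reduced. Write $|\hat D|_N$ for the number of elements of $\hat D$ in a period.

**Proposition 11.2.** There is an injection $\Phi:\mathcal L\to\mathcal R$, $\hat D\mapsto\hat D'$, with $|\hat D'|_N=|\hat D|_N$ and $\{q_i:i\in\hat D\}=\{q_n:n\in\hat D'\}$.

The proof occupies Sections 12 to 14.

## 12. Pushing a periodic subword to the right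

**Lemma 12.1.** If $sw>w$, then either $f_t(sw)=s f_t(w)>f_t(w)$, or $f_t(sw)=f_t(w)$.

*Proof.* If $wt<w$: $\ell(swt)\le\ell(w)<\ell(sw)$, so $f_t(sw)=swt=sf_t(w)$, of length $\ell(sw)-1=\ell(w)=\ell(wt)+1$. If $wt>w$ and $swt>sw$: $f_t(sw)=sw=sf_t(w)$. If $wt>w$ and $swt<sw$: by the exchange condition $swt$ arises from a reduced expression of $sw$ starting with $s$ by deleting one letter. This letter is the initial $s$, since otherwise $wt<w$. So $swt=w$ and $f_t(sw)=w=f_t(w)$. $\square$

Let $\hat D\in\mathcal L$.

**Step 1: greedy remainders and their limits.** *This step removes the right end of the word.* For $a-1\le n\le b$ put $\xi_n^{a,b}=f_{q_{n+1}}\cdots f_{q_b}(w_{[a,b]})$: what remains after stripping letters greedily at the positions $b,b-1,\dots,n+1$. Then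
$$w_{[a,b]}=\xi_n^{a,b}\,y\ \text{ with lengths adding},\quad y\in W(Q_{[n+1,b]}),\qquad\xi_{a-1}^{a,b}=1,\tag{12.1}$$
the last by Lemma 3.1(c) with $v=1$. Since $w_{[a,b+1]}$ is $w_{[a,b]}$ or $w_{[a,b]}q_{b+1}$, $f_{q_{b+1}}(w_{[a,b+1]})\le w_{[a,b]}$, and by monotonicity $\xi_n^{a,b+1}\le\xi_n^{a,b}$. So for fixed $a,n$ these elements stabilize as $b\to\infty$, say to $\xi_n^a$ ($n\ge a-1$). We have
$$\xi_n^a=f_{q_{n+1}}(\xi_{n+1}^a),\qquad\xi^a_{a-1}=1.\tag{12.2}$$

**Step 2: where each letter goes.** *This defines the new position $M(i)$ of $i\in\hat D$.* If $i\notin\hat D$, then $\xi_n^i=\xi_n^{i+1}$ for $n\ge i$. If $i\in\hat D$, then $w_{[i,b]}=q_iw_{[i+1,b]}$ with lengths adding, by (L). Repeated use of Lemma 12.1 and passage to the limit give, for each $n\ge i$: either $\xi_n^i=q_i\xi_n^{i+1}$ with length increase, or $\xi_n^i=\xi_n^{i+1}$; and by (12.2), if the second holds for $n>i$, it holds for $n-1$. Put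
$$M(i)=\min\{n\ge i:\xi_n^i\neq\xi_n^{i+1}\}\in\mathbb Z\cup\{\infty\}.$$
The first alternative holds exactly for $n\ge M(i)$. Iterating over $i=a,a+1,\dots$ and using $\xi_n^{n+1}=1$, we get
$$\xi_n^a=\prod_{i\in\hat D\cap[a,n],\,M(i)\le n}q_i,\qquad\xi_m^a=v\,\xi_m^{n+1},\ \ v=\prod_{i\in\hat D\cap[a,n],\,M(i)\le m}q_i\quad(m\ge n\ge a-1),\tag{12.3}$$
products in increasing order, reduced, lengths adding.

**Step 3: reading the same elements from the left end.** *This shows that the new positions are distinct and spell the same elements.* By (12.3), for $a\le n$, $\ell(\xi_n^a)-\ell(\xi_{n-1}^a)=\#\{i\in\hat D:i\ge a,\ M(i)=n\}$, and this is in $\{0,1\}$ since $\xi_{n-1}^a=f_{q_n}(\xi_n^a)$. Letting $a\to-\infty$, each $n$ equals $M(i)$ for at most one $i$, and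
$$\text{for }a\le n:\quad\xi_n^a=\xi_{n-1}^aq_n>\xi_{n-1}^a\ \text{ if }n=M(i)\text{ for some }i\ge a,\qquad\xi_n^a=\xi_{n-1}^a\ \text{ otherwise.}\tag{12.4}$$
By (P1), $\sigma$ induces an automorphism of $W$ preserving lengths and Bruhat order and carrying $w_{[a,b]}$ to $w_{[a+N,b+N]}$. So $M(i+N)=M(i)+N$.

In the word $\cdots sstt\cdots$ of Section 3 (where only the construction is illustrated; (P2) is not claimed), take the positions $\equiv1,3$ modulo $4$. For every sufficiently large $b$ stripping leaves $\xi_2^{1,b}=s$ and $\xi_1^{1,b}=1$, while $\xi_2^{2,b}=\xi_1^{2,b}=1$. So $M(1)=2$, and similarly $M(3)=4$: each letter moves one step to the right.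

## 13. No letter is pushed to infinity

The set $M(\hat D)$ is useful only if $M(i)$ is finite. Here (P2) enters, through the intersection of a parabolic subgroup with a conjugate of another.

**Lemma 13.1.** (a) If $I,I'\subseteq S$ and $d$ has minimal length in $W_IdW_{I'}$, then $W_I\cap dW_{I'}d^{-1}=W_P$, where $P=\{s\in I:d^{-1}sd\in I'\}$. (b) If $P_0\subseteq S$ is finite and irreducible, $W_{P_0}$ is infinite, and $e\in W$ is such that $e\alpha_t$ is a simple root for each $t\in P_0$, then $e\alpha_t=\alpha_t$ for all $t\in P_0$.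

*Proof.* (a) "$\supseteq$" is clear. Let $ud=dy$ with $u\in W_I$, $y\in W_{I'}$; we show $u\in W_P$ by induction on $\ell(u)$. For $u\neq1$ let $u=su_1$ be reduced, $s\in I$. As $d$ is minimal in $W_Id$, $\ell(ud)=\ell(u)+\ell(d)$, so $s(dy)=u_1d<dy$. As $d$ is minimal in $dW_{I'}$, reduced expressions of $d$ and $y$ combine to one of $dy$. Apply the exchange condition: the deleted letter is not in $d$, since $sd>d$; so $sdy=dy'$ with $y'\in W_{I'}$. Thus $sd=d(y'y^{-1})$, and comparing lengths $\ell(y'y^{-1})=1$, that is, $y'y^{-1}\in I'$. Hence $s\in P$. Now $u_1d=dy'$, and induction applies.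

(b) Induction on $\ell(e)$; $e=1$ is trivial. Let $e\neq1$ and $es<e$. Then $e\alpha_s<0$, so $s\notin P_0$. Put $L=P_0\cup\{s\}$ and $e=e_1v$ with $v\in W_L$ and $e_1$ minimal in $eW_L$. Then $e_1\alpha_j>0$ for $j\in L$, and $e_1$ preserves the signs of roots in $\Phi_L$. Hence $v\alpha_s<0$, so $v\ne1$, and $v\alpha_t>0$ for $t\in P_0$.

*The images $v\alpha_t$ are simple.* Write $v\alpha_t=\sum_{j\in L}b_j\alpha_j$ with integers $b_j\ge0$. The $e_1\alpha_j$ are positive and linearly independent, and $\sum b_je_1\alpha_j=e\alpha_t$ is simple. So each $e_1\alpha_j$ with $b_j>0$ is a multiple of this simple root; by independence there is only one such $j$, and $b_j=1$. So $v\alpha_t=\alpha_j$.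

*A finite set of roots.* So $v$ maps $\{\alpha_t:t\in P_0\}$ injectively into the simple roots of $L$. Let $j_0\in L$ be the missing index. The $\alpha_{j_0}$-coefficient of $v\alpha_s$ is nonzero by invertibility of $v$ on $Q_L$, hence negative. Let $\Psi$ be the set of roots in $\Phi_L$ with positive $\alpha_s$-coefficient; they are positive. For $\beta\in\Psi$ the $\alpha_{j_0}$-coefficient of $v\beta$ is negative, so $v\beta<0$. By Fact 4.1, $\Psi$ is finite. $W_{P_0}$ acts on $\Psi$, as it preserves $\alpha_s$-coefficients.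

*The index $s$ is not adjacent to $P_0$.* Suppose $s$ is adjacent to $t\in P_0$. The span $U$ of $W_{P_0}\alpha_s\subseteq\Psi$ contains $\alpha_s$, hence $\alpha_t$, as $s_t\alpha_s-\alpha_s$ is a nonzero multiple of $\alpha_t$; hence by irreducibility all $\alpha_{t'}$, $t'\in P_0$, by the same argument. So $U=\mathbb R^L$, and the infinite group $W_{P_0}$ acts faithfully on the finite set $\Psi$, a contradiction.

*Conclusion.* So $W_L=W_{P_0}\times\langle s\rangle$ and $v=v's^\epsilon$ with $v'\in W_{P_0}$. Then $v'\alpha_t=v\alpha_t>0$ for all $t\in P_0$, so $v'=1$ and $v=s$. So $e_1=es$ is shorter, $e_1\alpha_t=e\alpha_t$ for $t\in P_0$, and induction applies. $\square$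

**Lemma 13.2.** $M(i)<\infty$ for all $i\in\hat D$.

*Proof.* Suppose $M(i)=\infty$; then $M(i+jN)=\infty$ for all $j\in\mathbb Z$.

**Step 1: an unbounded family in a double stabilizer.** *We turn lost letters into long elements of one group.* Fix $n$ and $m\ge n+H$. Let $I$ be the set of letters at positions $\le n$ and $I'$ the set of letters at positions $>m$. By (P2), $I\cap I'\subseteq S_{per}$. Let $h=\xi_m^{n+1}$. For $a\le n$ and $b$ large (depending on $a$), (12.1) for $[n+1,b]$ and for $[a,b]$, together with (12.3), gives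
$$w_{[a,n]}\,h\,y_0=w_{[a,b]}=v_a\,h\,y,\qquad y,y_0\in W_{I'},\quad v_a=\prod_{i\in\hat D\cap[a,n],\,M(i)\le m}q_i .$$
So $g_a:=v_a^{-1}w_{[a,n]}=hyy_0^{-1}h^{-1}\in Y:=W_I\cap hW_{I'}h^{-1}$, and
$$\ell(g_a)\ge\ell(w_{[a,n]})-\ell(v_a)=\#\{i\in\hat D\cap[a,n]:M(i)>m\}\to\infty\quad(a\to-\infty).$$

**Step 2: $Y$ is finite.** *This gives the contradiction.* Write $h=cdj$ with $c\in W_I$, $j\in W_{I'}$, and $d$ minimal in $W_IdW_{I'}$. Then $Y=cW_Pc^{-1}$ with $P$ as in Lemma 13.1(a). Let $s\in P$ and $s'=d^{-1}sd\in I'$. The $(-1)$-eigenspace of $s'$ is spanned by $\alpha_{s'}$, and $s'd^{-1}\alpha_s=d^{-1}s\alpha_s=-d^{-1}\alpha_s$; so $d^{-1}\alpha_s$ is an integral multiple of $\alpha_{s'}$. As $d\alpha_{s'}$ is likewise an integral multiple of $\alpha_s$, $d^{-1}\alpha_s=\pm\alpha_{s'}$. As $sd>d$, that is, $d^{-1}s>d^{-1}$, fact 3 of Section 4 gives $d^{-1}\alpha_s=\alpha_{s'}$.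

If $s'\neq s$, then $\alpha_{s'}-\alpha_s=d^{-1}\alpha_s-\alpha_s$ is in the span of the simple roots in the finite set $\operatorname{supp}d$, so $s\in\operatorname{supp}d$. If $s'=s$, then $s\in I\cap I'\subseteq S_{per}$. So $P$ is finite. An irreducible component $P_0$ of $P$ with $W_{P_0}$ infinite would, by Lemma 13.1(b) with $e=d^{-1}$, consist of elements with $s=s'$, hence lie in $S_{per}$, contradicting the finiteness of $W_{S_{per}}$. So $W_P$ and $Y$ are finite. $\square$

By periodicity there is $\kappa\ge1$ with $M(i)<i+\kappa$ for all $i\in\hat D$. Put $\Phi(\hat D)=\hat D'=M(\hat D)$. As $M:\hat D\to\hat D'$ is a bijection commuting with the shift by $N$, $\hat D'$ is $N$-periodic and $|\hat D'|_N=|\hat D|_N$. Let $w'_{[a,b]}$ be the products for $\hat D'$. Then, with lengths adding,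
$$\xi_n^a=w_{[a,m]}\,\xi_n^{m+1}\ \ (n\ge m+\kappa,\ a\le m+1),\qquad\xi_n^a=\xi_{c-1}^a\,w'_{[c,n]}\ \ (a\le c-\kappa,\ n\ge c-1).\tag{13.1}$$
The first follows from (12.3), since $M(i)\le m+\kappa\le n$ for $i\le m$. The second follows from (12.4): if $n\ge c$ and $n=M(i)$, then $i>n-\kappa\ge c-\kappa\ge a$, so the step from $n-1$ to $n$ appends $q_n$ exactly when $n\in\hat D'$. Both remain true when $\kappa$ is enlarged.

**$\hat D'$ lies in $\mathcal R$.** Given $c\le x$, take $a\le c-\kappa$. Since $\xi_{x-1}^a=f_{q_x}(\xi_x^a)$, $\xi_{x-1}^aq_x>\xi_{x-1}^a$. As $\xi_{x-1}^a=\xi_{c-1}^aw'_{[c,x-1]}$ with lengths adding, $w'_{[c,x-1]}q_x>w'_{[c,x-1]}$; otherwise $\xi_{x-1}^aq_x$ would be shorter than $\xi^a_{x-1}$.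

**The letters agree.** For $i\in\hat D$ and $n=i+\kappa$, $\xi_n^i=q_i\xi_n^{i+1}$ with lengths adding, so $q_i\in\operatorname{supp}\xi_n^i$. By (12.4), starting from $\xi_{i-1}^i=1$, $\xi_n^i$ has a reduced expression in letters $q_j$, $j\in\hat D'$. Conversely, for $j=M(i')$, $\xi_j^{i'}$ has a reduced expression ending in $q_j$ by (12.4), and one in letters of $\hat D$ by (12.3). As supports are well defined, $\{q_i:i\in\hat D\}=\{q_n:n\in\hat D'\}$.

## 14. Recovering the set from its image

**Lemma 14.1.** $\Phi$ is injective.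

*Proof.* For a finite word one strips the common product from the left. There is no product now; instead, for $b\ge m+\kappa$ we show
$$\xi_b^{m+1}=\min_{a\le m}\Lambda_{[a,m]}(w'_{[a,b]})\quad(\text{a minimum in Bruhat order}),\tag{14.1}$$
with $\Lambda$ as in Lemma 3.1. The right side depends only on $\hat D'$.

**Step 1: $\Lambda_{[a,m]}(w'_{[a,b]})\ge\xi_b^{m+1}$ for all $a\le m$.** *This is the lower bound.* Let $a'\le a-\kappa$. By (13.1), $\xi_b^{a'}=\xi_{a-1}^{a'}w'_{[a,b]}$, and $\xi_{a-1}^{a'}\in W(Q_{[a',a-1]})$ by (12.3). Lemma 3.1(b) gives $\Lambda_{[a',a-1]}(\xi_b^{a'})\le w'_{[a,b]}$, and by monotonicity $\Lambda_{[a',m]}(\xi_b^{a'})\le\Lambda_{[a,m]}(w'_{[a,b]})$. We claim $\Lambda_{[a',m]}(\xi_b^{a'})=\xi_b^{m+1}$, that is, $f^L_{q_i}(\xi_b^i)=\xi_b^{i+1}$ for $a'\le i\le m$. If $i\in\hat D$, then $M(i)\le b$, so $\xi_b^i=q_i\xi_b^{i+1}$ is longer than $\xi_b^{i+1}$. If $i\notin\hat D$, then $\xi_b^i=\xi_b^{i+1}$, and by (12.1) $w_{[i+1,b'']}=\xi_b^{i+1}y$ with lengths adding for large $b''$. By (L), $q_iw_{[i+1,b'']}>w_{[i+1,b'']}$, so $q_i\xi_b^{i+1}>\xi_b^{i+1}$,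 and $f^L_{q_i}$ fixes $\xi_b^{i+1}$.

**Step 2: equality for some $a$.** *Here periodicity supplies a uniform bound.* For any $a$ put $a'=a-\kappa$ and $c_a=(\xi_{a-1}^{a'})^{-1}w_{[a',a-1]}$, and let $\beta(a)\ge a-1$ be the least integer such that $\xi_{a-1}^{a',b_0}=\xi_{a-1}^{a'}$ for all $b_0\ge\beta(a)$. By (P1), $\beta(a+N)=\beta(a)+N$, so $\beta(a)-a$ is bounded. For $b_0\ge\beta(a)$, (12.1) gives $w_{[a',b_0]}=\xi_{a-1}^{a'}y$ with $y\in W(Q_{[a,b_0]})$, that is, $c_aw_{[a,b_0]}\in W(Q_{[a,b_0]})$. Choose $a\le m$ with $\beta(a)\le m$. By (13.1), $\xi_{a-1}^{a'}w'_{[a,b]}=\xi_b^{a'}=w_{[a',m]}\xi_b^{m+1}$, so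
$$w'_{[a,b]}=(c_aw_{[a,m]})\,\xi_b^{m+1},\qquad c_aw_{[a,m]}\in W(Q_{[a,m]}).$$
By Lemma 3.1(b), $\Lambda_{[a,m]}(w'_{[a,b]})\le\xi_b^{m+1}$. With Step 1 this proves (14.1).

**Step 3: conclusion.** *We read off membership.* Let $\hat D_1,\hat D_2\in\mathcal L$ have the same image, and choose $\kappa$ valid for both. For every $m$ and every $b\ge m+\kappa$, the elements $\xi_b^{m+1}$ and $\xi_b^m$ computed from $\hat D_1$ and from $\hat D_2$ coincide, by (14.1) for $m$ and $m-1$. Since $m\in\hat D_\nu\iff\xi_b^m\neq\xi_b^{m+1}$ (as $M(m)\le b$ if $m\in\hat D_\nu$), $\hat D_1=\hat D_2$. $\square$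

This proves Proposition 11.2.

## 15. Counting periodic subwords: proof of Theorem 1.3

For the word of Section 6, (P1) holds by construction, and (P2) by Lemma 11.1 and the remarks before it. The $N$-periodic subsets of $\mathbb Z=\hat V$ are exactly the sets $\hat D=D\times\mathbb Z$, $D\subseteq V$, and $|\hat D|_N=|D|$. A $\tau$-orbit of $V$ is met by $D$ iff some letter over it occurs in $\hat D$; so the set of letters occurring in $\hat D$ determines the set of $\tau$-orbits met by $D$.

So Proposition 11.2 gives an injection $\mathcal L\to\mathcal R$ preserving $|D|$ and the set of $\tau$-orbits met by $D$. Reversal interchanges (R) and (L), so Proposition 11.2 for the reversed word gives an injection $\mathcal R\to\mathcal L$ preserving the same data. Both sets are finite. Hence for each $j$ and each set of $\tau$-orbits, the numbers of $D$ in $\mathcal L$ and of $D$ in $\mathcal R$ with $|D|=j$ and meeting exactly these orbits agree (and $\Phi$ is a bijection).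

By Theorem 6.4, $\hat D\in\mathcal L$ iff $C=V\setminus D$ is quotient-closed, and $\hat D\in\mathcal R$ iff $C$ is submodule-closed. Moreover $|C|=N-|D|$, and a $\tau$-orbit is contained in $C$ iff $D$ does not meet it. So for every $i$ and every set $\mathcal O$ of $\tau$-orbits, the number of quotient-closed $C$ with $|C|=i$ such that $\mathcal O$ is exactly the set of $\tau$-orbits contained in $C$ equals the number of submodule-closed $C$ with these properties. Finally, the word, the Cartan matrix, and hence $\mathcal L$ and $\mathcal R$ are defined purely in terms of the valued AR translation quiver. Summing over all $\mathcal O$ gives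
$$R_{\mathrm{quot}}(A;q)=R_{\mathrm{sub}}(A;q)$$
for every representation-finite finite-dimensional algebra $A$ over any field. $\blacksquare$
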